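# Strata of $\mathrm{Hilb}_0^n(\mathbb A^3)$ whose classes are not polynomials in $L$

## 1. The first guess: every stratum has a polynomial class

Let $k$ be a field. A $k$-variety is a reduced separated scheme of finite type over $k$. The Grothendieck group $K_0(\mathrm{Var}_k)$ is the free abelian group on isomorphism classes of varieties modulo the relations $[X]=[Y]+[X\setminus Y]$ for $Y\subseteq X$ closed. It is a commutative ring with $[X][Y]=[X\times Y]$. Put $L=[\mathbb A^1]$; for example $[\mathbb P^2]=L^2+L+1$. If $k=\mathbb F_p$ and $q=p^\nu$, the map $X\mapsto |X(\mathbb F_q)|$ respects the relations and the product, so it is a ring homomorphism $K_0(\mathrm{Var}_{\mathbb F_p})\to\mathbb Z$ with $L\mapsto q$.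

The punctual Hilbert scheme $\mathrm{Hilb}_0^n(\mathbb A^{m+1})$ parametrizes ideals of codimension $n$ in $k[[x_0,\dots,x_m]]$. Such an ideal has a combinatorial invariant, its type.

**Definition (partitions).** Let $\mathbb N=\{0,1,2,\dots\}$. A $d$-dimensional partition of $n$ is an array of nonnegative integers $\lambda_{r_1,\dots,r_d}$, indexed by $\mathbb N^d$, with sum $n$, and with $\lambda_{r}\ge\lambda_{s}$ whenever $r_i\le s_i$ for all $i$.

**Definition (type, two variables).** For $I\subset k[[x,y]]$ of codimension $n$ put $I_j=(I:x^j)$ and define $\lambda_j$ by $(I_j+(x))/(x)=(y^{\lambda_j})\subseteq k[[y]]$. The sequence $\lambda_0\ge\lambda_1\ge\cdots$ is a partition of $n$, the type of $I$.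

**Definition (type, three variables).** For $I\subset k[[x_0,x_1,x_2]]$ of codimension $n$ put $J_a=((I:x_0^a)+(x_0))/(x_0)\subseteq k[[x_1,x_2]]$ and define $\lambda_{a,b}$ by $((J_a:x_1^b)+(x_1))/(x_1)=(x_2^{\lambda_{a,b}})$. Then $\lambda=(\lambda_{a,b})$ is a $2$-dimensional partition of $n$, the type of $I$. The locus of ideals of type $\lambda$, with reduced structure, is $V_\lambda$.

For two variables the picture is as good as it can be. If $\beta$ is the dual partition of $\lambda$ and $|\beta|$ its number of parts, the ideals of type $\lambda$ correspond to the points of $\mathbb A^{n-|\beta|}$, and $[\mathrm{Hilb}_0^n(\mathbb A^2)]=\sum_\beta L^{n-|\beta|}$. For three variables one still has $[\mathrm{Hilb}_0^n(\mathbb A^3)]=\sum_\lambda[V_\lambda]$ with affine varieties $V_\lambda$, but these are in general not affine spaces. The natural guess is that they are nevertheless built from affine spaces. It is stated as a conjecture in Sailun Zhan, "Punctual Hilbert schemes of points of $\mathbb{A}^3$ in the Grothendieck group of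 varieties", arXiv:2208.02419 (2022).

**Conjecture.** For every field $k$, every $n\ge1$ and every $2$-dimensional partition $\lambda$ of $n$ there is a polynomial $P_\lambda\in\mathbb Z[t]$, possibly depending on $k$, with $[V_\lambda]=P_\lambda(L)$ in $K_0(\mathrm{Var}_k)$.

From now on write $z=x_0$, $x=x_1$, $y=x_2$, let $\mathfrak m=(z,x,y)$, and call the entries $\lambda_{a,\cdot}$ row $a$. We test the guess. In each case below we find the points of $V_\lambda$ over every field by an explicit family over an affine space. Lemma 8.1 turns such a bijection into an equality of classes.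

*Size 2.* An ideal of codimension $2$ contains $\mathfrak m^2$, and it is $\mathfrak m^2$ plus the kernel of a nonzero functional $(p_z,p_x,p_y)$ on $\mathfrak m/\mathfrak m^2$, given up to scale. If $p_z\ne0$, the kernel projects onto $\langle x,y\rangle$, so $J_0=(x,y)$ and $(I:z)=\mathfrak m$. The type is $\lambda_{0,0}=\lambda_{1,0}=1$, and the stratum is $\mathbb A^2$. If $p_z=0\neq p_x$, then $z\in I$ and $J_0$ contains some $y-cx$. The type is $\lambda_{0,0}=\lambda_{0,1}=1$, and the stratum is $\mathbb A^1$. Otherwise $I=(z,x,y^2)$, and $\lambda_{0,0}=2$. The sum is $L^2+L+1=[\mathbb P^2]$, as it must be.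

*Only row $0$ is nonzero.* Here $\lambda_{1,0}=0$, so $(I:z)+(z)$ is the unit ideal, $(I:z)$ contains a unit, and $z\in I$. Thus $V_\lambda$ is a two-variable stratum, and its class is a power of $L$.

*Only the entries $\lambda_{a,0}=1$ with $a<n$ are nonzero.* Since $\lambda_{0,1}=0$, we get $x\in J_0$, and then $\lambda_{0,0}=1$ gives $y\in J_0$. So $I$ contains elements $x+z(\cdots)$ and $y+z(\cdots)$, and the quotient by $I$ is a quotient of $k[[z]]$. Hence $I=(x-g,\,y-h,\,z^n)$ with unique $g,h\in zk[z]$ of degree $<n$, and conversely every such ideal has this type. The stratum is $\mathbb A^{2(n-1)}$.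

So far the guess survives. It is nevertheless false over every field.

## 2. Point counts, and the partitions $\lambda(n,b)$

Over $k=\mathbb F_p$ there is an obvious test: if $[V_\lambda]=P(L)$, then $|V_\lambda(\mathbb F_q)|=P(q)$ for all $q=p^\nu$. Small systems of equations can already fail it. For instance, for $3\nmid q$ the equation $s_1^2+s_1s_2+s_2^2=0$ has $2q-1$ solutions over $\mathbb F_q$ if $q\equiv1$ and only one if $q\equiv2\pmod 3$. We shall build a stratum in which such an equation is hidden. The price is that the partition is large and $V_\lambda$ cannot be written down by hand, so we need a way to see just a small part of the point count.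

Let $n\ge3$ and $b\ge1$ be integers. Put $r=b+n-1$ and
$$g_s=n^{2(n-s)}\ (1\le s\le n-1),\qquad e_s=g_1+\dots+g_s\ (e_0=0),\qquad \mu=e_{n-1}.$$
Put $N_a=n$ for $b\le a<r$ and $N_a=0$ for $a\ge r$, and recursively for $a=b-1,b-2,\dots,0$
$$C_{b-1}=(r+2)(n^2+\mu),\qquad C_a=(r+2)N_{a+1}\ (a<b-1),\qquad N_a=C_a+\mu .$$
Let $\lambda(n,b)$ be given as follows.

* For $0\le a<b$: $\lambda_{a,\beta}=n$ for $\beta<C_a$; $\lambda_{a,\beta}=n-1-s$ for $C_a+e_s\le\beta<C_a+e_{s+1}$ ($0\le s\le n-2$); $\lambda_{a,\beta}=0$ for $\beta\ge N_a$.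
* For $1\le t\le n-1$: $\lambda_{b-1+t,\beta}=n-t$ for $\beta<n$, and $0$ for $\beta\ge n$.
* $\lambda_{a,\beta}=0$ for $a\ge r$.

Note $g_{n-1}=n^2$ and $g_s=n^2g_{s+1}$. For $a<b$ we have
$$C_a>(r+1)N_{a+1},\qquad C_a\ge n^2+n,\qquad C_a\ge\mu\ge n^2, \tag{2.1}$$
and $N_a$ is nonincreasing in $a$. In particular, wherever row $a+1\leq b$ is nonzero, row $a$ equals $n$, so $\lambda(n,b)$ is a $2$-dimensional partition.

**Theorem A.** Let $\lambda^*=\lambda(3,2)$, a partition of $14445$: row $0$ is $3$ for $\beta<4104$, $2$ for $4104\le\beta<4185$, $1$ for $4185\le\beta<4194$; row $1$ is $3$ for $\beta<594$, $2$ for $594\le\beta<675$, $1$ for $675\le\beta<684$; row $2$ is $2$ for $\beta<3$; row $3$ is $1$ for $\beta<3$; all other entries are $0$. If $p\equiv2\pmod3$ is prime, there is no $P\in\mathbb Z[t]$ with $[V_{\lambda^*}]=P(L)$ in $K_0(\mathrm{Var}_{\mathbb F_p})$. Hence the conjecture is false.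

**Theorem B.** For every field $k$ there is a $2$-dimensional partition $\lambda$ such that $[V_\lambda]\ne P(L)$ in $K_0(\mathrm{Var}_k)$ for all $P\in\mathbb Z[t]$. One may take $\lambda=\lambda(n,b)$ for some $1\le b\le11$, with $n=6$ if $\operatorname{char}k=5$ and $n=5$ otherwise.

The numbers for $\lambda^*$: $g_1=81$, $g_2=9$, $\mu=90$, $r=4$, $C_1=6\cdot99=594$, $N_1=684$, $C_0=6\cdot684=4104$, $N_0=4194$. The row sums are $12483+1953+6+3=14445$.

## 3. Initial monomials and reduced elements

Let $\kappa$ be a field and $\mathcal R=\kappa[[z,x,y]]$. Order the monomials $z^ax^\beta y^\gamma$ lexicographically in $(a,\beta,\gamma)$; this is a well-order compatible with products. For $f\neq0$ let $\mathrm{in}(f)$ be the *smallest* monomial of $f$, and $\mathrm{in}(I)=\{\mathrm{in}(f):0\ne f\in I\}$. We also use $\mathrm{in}(I)$ for the monomial ideal spanned by this set.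

**Step 3.1 (the type is the initial ideal).** This step translates the definition of type into monomials: for $I$ of finite codimension,
$$I\text{ has type }\lambda\iff\big(z^ax^\beta y^\gamma\in\mathrm{in}(I)\Leftrightarrow\gamma\ge\lambda_{a,\beta}\big).$$
If $f\in I$ has $\mathrm{in}(f)=z^ax^\beta y^\gamma$, all its monomials have $z$-exponent $\ge a$, so $f=z^af'$ with $f'\in(I:z^a)$. Then $f'\bmod z=x^\beta h$ with $h\in(J_a:x^\beta)$ and $h\bmod x=y^\gamma\cdot$unit. So $\gamma\ge\lambda_{a,\beta}$. Conversely, if $\gamma\ge\lambda_{a,\beta}$, choose $h\in(J_a:x^\beta)$ with $h\equiv y^\gamma\bmod x$, and $f'\in(I:z^a)$ with $f'\equiv x^\beta h\bmod z$. Then $z^af'\in I$ has initial monomial $z^ax^\beta y^\gamma$.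

For a partition $\lambda$ let $M$ be the monomial ideal spanned by the $z^ax^\beta y^\gamma$ with $\gamma\ge\lambda_{a,\beta}$. Let $B$ be the finite set of monomials not in $M$, called *standard*, and put $M_a=\{x^\beta y^\gamma:z^ax^\beta y^\gamma\in M\}$; we use $M_a$ also for the ideal it spans.

**Step 3.2 (reduced elements).** This step gives every ideal of type $\lambda$ canonical coordinates. Suppose $I$ has finite codimension and $\mathrm{in}(I)\supseteq M$. Then $B$ spans $\mathcal R/I$. Indeed some $\mathfrak m^N\subset I$. Modulo $\mathfrak m^N$, repeatedly cancel the smallest monomial of $M$ that occurs by a multiple of an element of $I$ with that initial monomial, and discard terms of degree $\ge N$. The canceled monomial increases each time, and there are finitely many monomials of degree $<N$, so the process ends. If $\mathrm{in}(I)=M$, then $B$ is also independent modulo $I$, so it is a basis. Hence for each $m\in M$ there is a unique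
$$f_m=m+\sum_{v\in B}c_{m,v}\,v\in I,\qquad c_{m,v}\neq0\Rightarrow v>m; \tag{3.1}$$
the last part holds because $\mathrm{in}(f_m)\in M$ must be $m$. We call $f_m$ the reduced element of $m$.

**Step 3.3 (finitely many $f_m$ suffice).** We show that $I$ is generated by the $f_m$ with $m$ in any generating set of $M$. Let $I'\subseteq I$ be the ideal they generate, so $\mathrm{in}(I')\supseteq M$. The ideal $M$ contains powers $z^A,x^{A'},y^{A''}$. An element of $I'$ with initial monomial $z^A$ is $z^A\cdot$unit; one with initial monomial $x^{A'}$ is $x^{A'}\cdot$unit modulo $z$; one with initial monomial $y^{A''}$ is $y^{A''}\cdot$unit modulo $(z,x)$. So a prime containing $I'$ contains $z$, then $x$, then $y$, and $I'$ has finite codimension. By Step 3.2, $\dim\mathcal R/I'\le|B|=\dim\mathcal R/I$, so $I'=I$.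

*Example.* Let $\lambda_{0,0}=2$, $\lambda_{0,1}=1$. Then $B=\{1,y,x\}$ and $M=(z,x^2,xy,y^2)$. The only standard monomial larger than one of these generators is $x>y^2$. So $I=(z,x^2,xy,y^2+cx)$, and $V_\lambda=\mathbb A^1$. This agrees with $n-|\beta|=3-2$.

**Step 3.4 (points).** We check that counting ideals counts points of $V_\lambda$. For a field extension $\kappa'/\kappa$ we have $\mathrm{in}(I\kappa'[[z,x,y]])=\mathrm{in}(I)$, since $\supseteq$ is clear and the colengths agree. So the type does not change under field extension. For $\kappa\supseteq k$ the set $V_\lambda(\kappa)$ is therefore the set of ideals of $\kappa[[z,x,y]]$ of type $\lambda$. We write $V_\lambda(\mathbb F_q)$ for the set of ideals of type $\lambda$ over $\mathbb F_q$, for any prime power $q$.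

## 4. The torus action: modulo $q-1$ one sees nothing

The three-dimensional torus scales the variables and acts on $V_\lambda(\mathbb F_q)$. The first thing to try is to count modulo $q-1$. But the only ideal fixed by scaling is $M$, and Step 4.1 gives $|V_\lambda(\mathbb F_q)|\equiv1\pmod{q-1}$ for every $\lambda$. This fits a polynomial $P$ with $P(1)=1$, so nothing can be refuted this way. The way past this is to count modulo $(q-1)^2$: then exactly the ideals with torus orbit of dimension at most one contribute, and these are homogeneous for a $\mathbb Z^2$-grading.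

**Step 4.1 (the congruence).** This step isolates those ideals. For $I\in V_\lambda(\mathbb F_q)$ let $\mathrm{supp}(I)\subset\mathbb Z^3$ be the set of exponents of $v/m$ with $m\in M$, $v\in B$, $c_{m,v}\ne0$. All are lex-positive (the first nonzero entry is positive). Let $\Lambda(I)$ be the subgroup generated by $\mathrm{supp}(I)$. A homomorphism $\theta:\mathbb Z^3\to\overline{\mathbb F}_q^*$ rescales the variables, and the reduced elements of $\theta I$ have coefficients $\theta(v/m)c_{m,v}$.

Let $\chi\in\mathrm{Hom}(\Lambda(I),\mathbb F_q^*)$. As $\overline{\mathbb F}_q^*$ is divisible, $\chi$ extends to some $\theta$. The reduced elements of $\theta I$ have coefficients in $\mathbb F_q$ and generate $\theta I$, so $\theta I$ comes from an ideal $\chi I\in V_\lambda(\mathbb F_q)$. It does not depend on the extension, and $\mathrm{supp}(\chi I)=\mathrm{supp}(I)$. Thus $\mathrm{Hom}(\Lambda,\mathbb F_q^*)$, a group of order $(q-1)^{\mathrm{rk}\Lambda}$, acts on $\{I:\Lambda(I)=\Lambda\}$. The action is free, because $\chi I=I$ forces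 $\chi=1$ on $\mathrm{supp}(I)$. Since $\mathfrak m^{|\lambda|}\subset I$, only $m$ of degree $<|\lambda|$ can have $f_m\neq m$. So the occurring $\Lambda$ lie in a finite list depending only on $\lambda$.

For $u\in\mathbb Z^3$ primitive and lex-positive put $V^u=\{I\in V_\lambda(\mathbb F_q):\mathrm{supp}(I)\subset\mathbb Zu\}$. The only $I$ with $\Lambda(I)=0$ is $M$, and a rank-one $\Lambda(I)$ lies in $\mathbb Zu$ for exactly one $u$. Hence
$$|V_\lambda(\mathbb F_q)|\equiv1+\sum_u\big(|V^u|-1\big)\pmod{(q-1)^2},\qquad|V^u|\equiv1\pmod{q-1}, \tag{4.1}$$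
where $u$ runs over a finite set depending only on $\lambda$; for all other $u$, $V^u=\{M\}$.

*Example.* For $\lambda_{0,0}=\lambda_{1,0}=1$ the ideals are given by $f_y=y+cz$, $f_x=x+dz$. The directions $(1,0,-1)$ and $(1,-1,0)$ each have $|V^u|=q$, and (4.1) reads $q^2\equiv1+2(q-1)$.

**Definition.** A direction $u$ is *harmless* if there is $Q\in\mathbb Z[t]$ with $|V^u|=Q(q)$ for all prime powers $q$.

Then $Q(1)\equiv1\pmod{q-1}$ for all $q$, so $Q(1)=1$, and
$$|V^u|-1\equiv Q'(1)(q-1)\pmod{(q-1)^2}. \tag{4.2}$$
So a harmless direction contributes a fixed integer times $q-1$. If $u$ has no negative entry, then $mu^k\in M$ for all $m\in M$, $k\ge1$, so $V^u=\{M\}$. (Here and below $mu^k$ denotes the monomial whose exponent is that of $m$ plus $ku$.) From now on $u$ has entries of both signs. Then every class $(m+\mathbb Zu)\cap\mathbb N^3$ is finite.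

**Step 4.2 (polynomial ideals).** This step replaces power series by polynomials, so that we may use gradings. Grade $\mathcal P=\mathbb F_q[z,x,y]$ by $\mathbb Z^3/\mathbb Zu$; "homogeneous" refers to this grading. First a general fact: *if $I_1\subseteq I_2$ are homogeneous ideals with $\mathrm{in}(I_1)\supseteq\mathrm{in}(I_2)$, then $I_1=I_2$.* Indeed, for $f\in I_2$ homogeneous one subtracts homogeneous elements of $I_1$ canceling the initial term; the initial monomial increases inside a finite class, so one reaches $0$.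

We claim that $V^u$ is in bijection with the homogeneous ideals $I\subset\mathcal P$ with $\mathrm{in}(I)=M$.

Let $I$ be such an ideal. Canceling monomials of $M$ terminates in each finite class, so $B$ is a basis of $\mathcal P/I$. The group $\mathbb Z^3/\mathbb Zu$ is torsion-free, as $u$ is primitive, and each variable has nonzero degree, as $u$ has at least two nonzero entries. So each variable acts nilpotently on the finite-dimensional graded space $\mathcal P/I$. Thus $I$ is supported at $0$, $I\mathcal R$ has colength $|B|$ and $\mathrm{in}(I\mathcal R)\supseteq M$, so equality holds; also $I\mathcal R\cap\mathcal P=I$. The reduced elements $f_m$ of $I\mathcal R$ are polynomials, hence in $I$. The homogeneous component of $f_m$ containing $m$ lies in $I$, so by uniqueness it equals $f_m$. Hence $f_m$ is homogeneous, i.e. $\mathrm{supp}(I\mathcal R)\subset\mathbb Zu$.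

Conversely, for $I\in V^u$ the $f_m$ are homogeneous polynomials. They generate a homogeneous ideal $I_0\subset\mathcal P$ with $I_0\mathcal R=I$, $\mathrm{in}(I_0)\supseteq M$ and $\mathrm{in}(I_0)\subseteq\mathrm{in}(I)=M$. By the general fact the two constructions are mutually inverse, and a homogeneous $I$ with $\mathrm{in}(I)=M$ is generated by the $f_m$ with $m$ in a generating set of $M$.

**Step 4.3 (Buchberger's criterion in this setting).** This step gives equations for $V^u$. Let $G=\{g_i\}\subset\mathcal P$ be finite, with $g_i$ homogeneous, $\mathrm{in}(g_i)=m_i$ with coefficient $1$, and $(m_i)=M$. *Reducing* a homogeneous $f$ means repeatedly canceling a smallest monomial lying in $M$ by a multiple $c\,t\,g_i$ with $t$ a monomial and $c$ a scalar. This terminates, and yields $f=\sum a_kg_k+\varrho$ with $\varrho$ a combination of standard monomials and $\mathrm{in}(a_kg_k)\ge\mathrm{in}(f)$.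

**Lemma 4.1.** Fix a set of pairs $(i,j)$ whose syzygies generate the syzygies of $(m_i)$. Then $\mathrm{in}((G))=M$ iff for each of these pairs the $S$-polynomial $S_{ij}=\frac{m_{ij}}{m_i}g_i-\frac{m_{ij}}{m_j}g_j$, $m_{ij}=\mathrm{lcm}(m_i,m_j)$, reduces to $0$, for one (equivalently, every) choice of reduction.

*Proof.* If $\mathrm{in}((G))=M$, any remainder lies in $(G)$ and is a combination of standard monomials, so it is $0$. Conversely, suppose the reductions give $S_{ij}=\sum a_kg_k$. All terms of $S_{ij}$ are $>m_{ij}$, so $\mathrm{in}(a_kg_k)>m_{ij}$. Let $f\in(G)$ be homogeneous and nonzero, $f=\sum h_ig_i$ with $h_i$ homogeneous. As classes are finite, we can choose the representation with $\omega=\min_i\mathrm{in}(h_ig_i)\le\mathrm{in}(f)$ maximal. Suppose $\omega<\mathrm{in}(f)$. Let $c_i\omega/m_i$ be the initial terms of those $h_i$ with $\mathrm{in}(h_ig_i)=\omega$. Then $\sum c_i=0$, so $\sum c_i\frac{\omega}{m_i}\epsilon_i$ is a syzygy of multidegree $\omega$ and equals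
$$\sum d_{ij}\frac{\omega}{m_{ij}}\Big(\frac{m_{ij}}{m_i}\epsilon_i-\frac{m_{ij}}{m_j}\epsilon_j\Big)$$
with scalars $d_{ij}$, over chosen pairs with $m_{ij}\mid\omega$. So $\sum c_i\frac{\omega}{m_i}g_i=\sum d_{ij}\frac{\omega}{m_{ij}}S_{ij}$ is a combination $\sum a'_kg_k$ with $a_k'$ homogeneous and $\mathrm{in}(a'_kg_k)>\omega$. Substituting this raises $\omega$, a contradiction. So $\mathrm{in}(f)=\omega\in M$. For general $f\in(G)$, $\mathrm{in}(f)$ is the initial monomial of a homogeneous component. $\square$

Two facts will save work. The $S$-polynomial of two monomials is $0$. And if $m_j\mid m_{il}$, then the syzygy of $(i,l)$ is $\frac{m_{il}}{m_{ij}}$ times that of $(i,j)$ plus $\frac{m_{il}}{m_{jl}}$ times that of $(j,l)$. So for a staircase of monomials, in which one exponent increases, another decreases and the third is constant, the adjacent pairs generate the syzygies.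

In summary, $V^u$ is in bijection with the tuples $(f_m)$, $m$ in a fixed finite generating set of $M$, with $f_m=m+$ (combination of standard $mu^k$, $k\ge1$), whose $S$-polynomials for generating pairs reduce to $0$.

## 5. Directions that move $z$ are harmless

From now on $\lambda=\lambda(n,b)$. Then
$$M_a=(y^n,\ x^{C_a+e_s}y^{n-1-s}\ (0\le s\le n-1))\ (a<b),\qquad M_{b-1+t}=(y^{n-t},x^n)\ (1\le t\le n-1),$$
and $M_a=(1)$ for $a\ge r$. So $M$ is generated by $y^n$; $z^ax^{C_a+e_s}y^{n-1-s}$ ($a<b$, $0\le s\le n-1$); $z^{b-1+t}y^{n-t}$ ($1\le t\le n-1$); $z^bx^n$; $z^r$. Also $x^{N_a}\in M_a$. The monomials with $z$-exponent $a$ form row $a$.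

Let $u=(h,i,j)$ with $h\ge1$. We show that $|V^u|$ is a power of $q$ with exponent independent of $q$. The reason is the rapid growth (2.1) of the $C_a$: it leaves almost no room for tails.

### 5.1 The case $i\ge0$, $j=-\delta<0$

**Step 5.1 (which generators have tails).** We list the unknowns. If $m=z^ax^{C_a+e_s}y^{n-1-s}$ with $a<b$, then $mu^k$ ($k\ge1$) lies in a row $a'\ge a+1$ and has $x$-exponent $\ge C_a\ge N_{a+1}\ge N_{a'}$, so it is in $M$. Hence $f_m=m$. Likewise $f_m=m$ for $m=z^bx^n$ and $m=z^r$. Let $M'$ be the set of these monomial generators. The other generators are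
$$f_0=y^n+\sum_{k\ge1}\eta^0_kz^{kh}x^{ki}y^{n-k\delta},\qquad f_t=z^{b-1+t}\Big(y^{n-t}+\sum_{k\ge1}\eta^t_kz^{kh}x^{ki}y^{n-t-k\delta}\Big)\ (1\le t\le n-1),$$
with only standard monomials in the tails; coefficients at other places are set to $0$. Put $f_n=z^r$ and $\eta^n_k=0$.

**Step 5.2 (pairs with $M'$).** We show that these impose nothing. The $S$-polynomial of $f_t$ with $m'\in M'$ is $\ell\cdot\mathrm{tail}(f_t)$, where $\ell\,\mathrm{in}(f_t)=\mathrm{lcm}$. Every term lies in $(M')$, so it is removed by monomials: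

* $t=0$, $m'=z^ax^{C_a+e_s}y^{n-1-s}$: here $\ell=z^ax^{C_a+e_s}$, the terms are divisible by $z^{a+1}x^{C_a}$, and $z^{a+1}x^{N_{a+1}}\in M'$ (the generator with $s=n-1$ if $a+1<b$, and $z^bx^n$ if $a+1=b$), while $C_a\ge N_{a+1}$.
* $t\ge1$, same $m'$: $x^{C_a+e_s}\mid\ell$, so the terms are divisible by $z^bx^n$.
* $m'=z^bx^n$: for $t\ge1$, $\ell=x^n$ and the tail is divisible by $z^b$; for $t=0$, $\ell=z^bx^n$.
* $m'=z^r$: the terms are divisible by $z^r$.

**Step 5.3 (the remaining $S$-polynomials).** We compute the pairs inside the staircase $y^n,z^by^{n-1},\dots,z^{b+n-2}y,z^r$. Adjacent pairs suffice, and $(f_{n-1},z^r)$ is done. The others are $S_0=z^bf_0-yf_1$ and $S_t=zf_t-yf_{t+1}$ for $t\ge1$, that is,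
$$S_t=\sum_{k\ge1,\ k\delta\le n-t}(\eta^t_k-\eta^{t+1}_k)\,z^{b+t+kh}x^{ki}y^{n-t-k\delta}\qquad(0\le t\le n-2). \tag{5.1}$$
For $t\ge1$ the monomial of $\eta^t_k$ lies in row $b-1+(t+kh)$ with $y$-exponent $n-t-k\delta$. It is standard iff $ki<n$, $k\delta\le n-t$ and $\delta>h$; under these conditions $t+kh<n$, so the row is indeed below $r$.

*If $\delta\le h$*: all $\eta^t_k$ with $t\ge1$ vanish, so $S_t=0$ for $t\ge1$. The monomials of $S_0$ lie in row $b-1+(1+kh)$ with $y$-exponent $n-k\delta\ge n-(1+kh)$. So they are multiples of the monomial $f_{1+kh}$ if $1+kh\le n-1$, and of $z^r$ otherwise. All $\eta^0_k$ (at standard places) are free.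

*Let now $\delta\ge h+1$.* Terms of $S_t$ with $ki\ge n$ lie in $(z^bx^n)$ and are removed. If $ki<n$ and $k\delta\le n$, the monomial $z^{kh}x^{ki}y^{n-k\delta}$ of $\eta^0_k$ is standard. In a row $kh<b$ this holds since $ki<n<C_{kh}$ and $n-k\delta<n$. In a row $kh=b-1+t'$ with $t'\ge1$ it holds since $t'\le kh<k\delta\le n$. Finally, for $ki<n$ and $k\delta\le n-t$, the $k$-th monomial of $S_t$ lies in row $b-1+(t+1+kh)$. It is standard if $k\delta>1+kh$, because then also $t+1+kh<t+k\delta\le n$. Since $k(\delta-h)\le1$ only for $k=1$, $\delta=h+1$, it is standard except in that case.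

**Step 5.4 (solving).** We read off the solution sets.

* $\delta\ge h+2$. The conditions are $\eta^t_k=\eta^{t+1}_k$ for $ki<n$, $k\delta\le n-t$, $0\le t\le n-2$. For $k\delta\le n$ take $t=n-k\delta\le n-3$: there $\eta^{t+1}_k=0$, having no place. Descending in $t$, all $\eta_k^t$ with $ki<n$, $t\ge0$ vanish. The $\eta^0_k$ with $ki\ge n$ at standard places are free.
* $\delta=h+1$, $i\ge n$. All $\eta^t_k$ with $t\ge1$ vanish and all terms of $S_0$ lie in $(z^bx^n)$. The $\eta^0_k$ are free.
* $\delta=h+1$, $i<n$. If $t+\delta\le n$, the term $k=1$ of $S_t$ is $(\eta^t_1-\eta^{t+1}_1)x^i\,\mathrm{in}(f_{t+\delta})$, as $b+t+h=b-1+t+\delta$. Subtract $(\eta^t_1-\eta^{t+1}_1)x^if_{t+\delta}$. Apart from terms in $(z^bx^n)$, only standard monomials remain, and the conditions are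
$$\eta^t_k=\eta^{t+1}_k+(\eta^t_1-\eta^{t+1}_1)\,\eta^{t+\delta}_{k-1}\qquad(k\ge2,\ ki<n,\ k\delta\le n-t,\ 0\le t\le n-2).$$
Each $\eta_k^t$ with $k\ge2$, $ki<n$, $k\delta\le n-t$ occurs on the left exactly once (here $k\delta\ge4$, so $t\le n-4$). Descending in $t$, these equations determine all of them from the free $\eta^t_1$ ($t\ge0$, $\delta\le n-t$). The $\eta^0_k$ with $ki\ge n$ at standard places are free.

In every case $|V^u|$ is a power of $q$ with exponent independent of $q$.

### 5.2 The case $i=-\rho<0$

**Step 5.5 (at most one row is active).** We locate the tails. We have $f_m=m$ for $m=y^n,\ z^{b-1+t}y^{n-t},\ z^r$, since $x$-exponents would become negative. Suppose $f_m\ne m$ for $m=z^ax^{C_a+e_s}y^{n-1-s}$. Then some $mu^k$, $k\ge1$, is standard. It lies in row $a+kh<r$, so $k<r$, and $0\le C_a+e_s-k\rho<N_{a+1}$. So $\rho\le k\rho\le N_a$ and, by (2.1), $\rho>(C_a-N_{a+1})/r>N_{a+1}$. If $f_m\neq m$ for $m=z^bx^n$, then $\rho\le n$. The intervals $(N_{a+1},N_a]$ for $a<b$ and $(0,n]=(0,N_b]$ are disjoint. So exactly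 one of the following three cases holds.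

**Step 5.6 ($\rho>N_0$).** Here there are no tails at all, and $V^u=\{M\}$.

**Step 5.7 ($N_{a+1}<\rho\le N_a$ for a unique $a<b$).** We show that the conditions are linear of a trivial kind. All generators are monomials except $f_s=z^ax^{C_a+e_s}y^{n-1-s}+\psi_s$, $0\le s\le n-1$. The monomial generators generate every monomial of $M$ in a row $a'>a$: for $a'<b$ because $M_{a'}$ is generated by $y^n$ and the $x^{C_{a'}+e_s}y^{n-1-s}$; for $a'=b-1+t$ because $M_{a'}=(y^{n-t},x^n)$; for $a'\ge r$ by $z^r$. Let $\psi_{s,k}$ be the coefficient of $\psi_s$ at $z^ax^{C_a+e_s}y^{n-1-s}u^k$, with value $0$ if that is not a standard monomial. The $\psi_s$ involve only rows $>a$. Among the pairs $(f_s,f_{s'})$ the adjacent ones suffice, with $S$-polynomial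
$$x^{g_{s+1}}\psi_s-y\psi_{s+1}=\sum_k(\psi_{s,k}-\psi_{s+1,k})\,z^ax^{C_a+e_{s+1}}y^{n-1-s}u^k,$$
summed over the $k$ for which a coefficient can be nonzero. The $S$-polynomial of $f_s$ with a monomial generator is $\ell\psi_s$ for a monomial $\ell$. All occurring monomials of $M$ lie in rows $>a$ and are removed by monomial generators. So the conditions say that the coefficients at standard monomials vanish. These are equations $\psi_{s,k}=\psi_{s+1,k}$ or $\psi_{s,k}=0$, in a list depending only on $\lambda$ and $u$. The number of solutions is $q$ to the number of classes of variables (under the equalities) containing no variable forced to be $0$.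

**Step 5.8 ($\rho\le n$).** We show that the single tail is unconstrained. The only nonmonomial generator is $f=z^bx^n+\sum_{k\ge1}\zeta_kz^{b+kh}x^{n-k\rho}y^{kj}$ (standard monomials only). For the pairs with $y^n$, $z^{b-1+t}y^{n-t}$, $z^r$ we have $\ell=y^n$, $z^{t-1}y^{n-t}$, $z^{r-b}$. As the tail is divisible by $z^b$, all terms are divisible by the respective monomial. For $m'=z^ax^{C_a+e_s}y^{n-1-s}$ the terms of the $S$-polynomial have the form $z^{b+kh}x^{C_a+e_s-k\rho}y^{*}$. Reduce by $f$ as long as the row is $<r$, and by $z^r$ otherwise. Every term arising in a row $<r$ has this form, where $k$ is the total shift and $kh<n-1$. So its $x$-exponent is at least $C_a-n^2\ge n$, and $f$ can be applied. Each application raises the $z$-exponent, so the reduction ends with $0$. All $\zeta_k$ are free.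

So every $u$ with $h\ge1$ is harmless.

## 6. Directions mixing $x$ and $y$: exact and truncated factorizations

The remaining directions with entries of both signs are $u=(0,i,-d)$ with $i,d\ge1$, $\gcd(i,d)=1$. Here the shape of $\lambda(n,b)$ shows its purpose. A polynomial $F$ in $y$ will appear. The rows $a<b$ each count ways to factor $F$ exactly into linear factors. The rows $b,\dots,r-1$ count ways to factor $F$ up to its last coefficients. The interplay of the two counts is what will not be polynomial in $q$.

Put $R=\mathbb F_q[x,y]$ and $w=x^i$, with weights $\mathrm{wt}\,x=d$, $\mathrm{wt}\,y=i$. The monomials of the weight of $y^e$ are $w^ky^{e-kd}$, $0\le kd\le e$. "Homogeneous" now means weighted homogeneous. A $u$-homogeneous ideal is $I=\bigoplus_az^aJ_a$, so $V^u$ is the set of chains $J_0\subset J_1\subset\dots\subset J_{r-1}$ of homogeneous ideals of $R$ with $\mathrm{in}(J_a)=M_a$. We use the following, for homogeneous ideals.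

* (P1) $\dim R/J=\dim R/\mathrm{in}(J)$; and if $J\subseteq J'$, $\mathrm{in}(J)\supseteq\mathrm{in}(J')$, then $J=J'$.
* (P2) $\mathrm{in}(J:x^c)=\mathrm{in}(J):x^c$, because if $x^c\mid\mathrm{in}(g)$ then $x^c\mid g$.
* (P3) If $x^c\in\mathrm{in}(J)$, then $x^c\in J$: the reduced element of $x^c$ has no room for other terms. In particular $x^{N_a}\in J_a$.

**Lemma 6.1.** Let $K'\subset R$ be a homogeneous ideal of finite colength, $F\in K'$ homogeneous and monic in $y$ of degree $e$, $c\ge0$, and $J=(F)+x^cK'$. Then $(J:x^c)=K'$ and $\dim R/J=ec+\dim R/K'$.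

*Proof.* If $x^cf=AF+x^cg$ with $g\in K'$, then $x^c\mid A$, because $F$ is monic in $y$ and so not divisible by $x$. So $f\in K'$; the other inclusion is clear. Multiplication by $x^c$ gives $\dim R/J=\dim R/(J,x^c)+\dim R/(J:x^c)$, and $(J,x^c)=(F,x^c)$ has colength $ec$. $\square$

Let
$$D_s=(x^{e_{s'}-e_s}y^{n-1-s'}:s\le s'\le n-1)\quad(0\le s\le n-1),\qquad D=D_0,\qquad D_{n-1}=R.$$
Then $M_a=(y^n)+x^{C_a}D$ for $a<b$, and $D_s=(y^{n-1-s})+x^{g_{s+1}}D_{s+1}$. Lemma 6.1 gives
$$\dim R/M_a=nC_a+\dim R/D,\qquad\dim R/D_s=(n-1-s)g_{s+1}+\dim R/D_{s+1}. \tag{6.1}$$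

### 6.1 Decoupling the rows

**Step 6.1 (from a chain to independent data).** We show that a chain amounts to a polynomial $F$ together with data for each row separately. Let $(J_a)$ be a chain. First, $J_{b-1+t}=(T_t,x^n)$, where $T_t=y^{n-t}+\sum_{k\ge1,\,ki<n}\tau^t_kw^ky^{n-t-kd}$ is the reduced element of $y^{n-t}$, by (P1) and (P3). For $a<b$ put $K_a=(J_a:x^{C_a})$; by (P2), $\mathrm{in}(K_a)=D$. Also $x^\mu\in K_a$. Let $F\in J_0$ be the reduced element of $y^n$. Then $F\in J_a\subset K_a$ for $a<b$, and $F\in J_b=(T_1,x^n)$. The ideal $(F)+x^{C_a}K_a\subset J_a$ has initial ideal $\supseteq(y^n)+x^{C_a}D=M_a$, so $J_a=(F)+x^{C_a}K_a$.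

**Step 6.2 (and back).** We check that all such data occur. Let homogeneous $K_a$ ($a<b$) with $\mathrm{in}(K_a)=D$ be given, and $T_t$ of the above form with $T_t\in(T_{t+1},x^n)$ for $1\le t\le n-2$. Let $F=y^n+\sum_{k\ge1}\alpha_kw^ky^{n-kd}$, with monomials $\notin M_0$ in the tail, lie in $\bigcap_{a<b}K_a\cap(T_1,x^n)$. Any $T_t$ is allowed, as $R/(T_t,x^n)$ has dimension $n(n-t)=\dim R/M_{b-1+t}$. Put $J_a=(F)+x^{C_a}K_a$ for $a<b$. By Lemma 6.1, $(J_a:x^{C_a})=K_a$, and by (6.1) $\dim R/J_a=\dim R/M_a$. As $\mathrm{in}(J_a)\supseteq M_a$, equality holds. Moreover $J_a\subset J_{a+1}$ for $a<b$: we have $F\in J_{a+1}$ and $x^{C_a}\in J_{a+1}$. The latter holds for $a+1<b$ since $x^{N_{a+1}}=x^{C_{a+1}}x^\mu\in J_{a+1}$ and $C_a\ge N_{a+1}$, and for $a+1=b$ since $C_a\ge n$. The inclusions from row $b$ on are the conditions on the $T_t$. The polynomials $F$ and $T_t$ are recovered as reduced elements, so the two constructions are mutually inverse.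

The conditions on $F$ involve only the $\alpha_k$ with
$$k\in E:=\{k\ge1:kd\le n,\ ki<\mu\},$$
since $x^\mu\in K_a$ and $\mu\ge n$. For $k\in E$ the monomial is $\notin M_0$ because $\mu\le C_0$. The other $\alpha_k$ at places outside $M_0$ are free. So, with "const" always meaning an integer independent of $q$,
$$|V^u|=q^{\mathrm{const}}\sum_FH_u(F)^b\,\mathrm{tr}_u(F), \tag{6.2}$$
where $F=y^n+\sum_{k\in E}\alpha_kw^ky^{n-kd}$, and
$$H_u(F)=\#\{K\text{ homogeneous}:\mathrm{in}(K)=D,\ F\in K\},$$
$$\mathrm{tr}_u(F)=\#\{(T_t)_{1\le t\le n-1}:F\in(T_1,x^n),\ T_t\in(T_{t+1},x^n)\ (1\le t\le n-2)\}.$$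

### 6.2 Truncated factorizations

**Step 6.3 (computing $\mathrm{tr}_u$).** We interpret the chain of the $T_t$. Put $T_n=1$. Dividing by the monic $T_{t+1}$ over $\mathbb F_q[x]/(x^n)$ we see: $T_t\in(T_{t+1},x^n)$ iff $T_t\equiv QT_{t+1}\bmod x^n$ with $Q$ monic in $y$ of degree $1$, homogeneous of weight $i$, unique mod $x^n$. The same holds for $F$ and $T_1$. Each $T_t$ is determined by its class mod $x^n$. A power $x^\beta$ has weight $i$ iff $d\beta=i$, which by $\gcd(i,d)=1$ means $d=1$, $\beta=i$.

* $d\ge2$: always $Q=y$, so $T_t=y^{n-t}$. Thus $\mathrm{tr}_u(F)=1$ if $\alpha_k=0$ whenever $ki<n$, and $0$ otherwise.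
* $d=1$, $i\ge n$: $Q\equiv y$, $T_t=y^{n-t}$, and $\mathrm{tr}_u(F)=1$.
* $d=1$, $i<n$: $Q=y-s_tw$ with a unique $s_t\in\mathbb F_q$. Chains correspond to $s=(s_0,\dots,s_{n-1})\in\mathbb F_q^n$ with $F\equiv\prod_t(y-s_tw)\bmod x^n$. Writing $F=\sum(-1)^ke_k(F)w^ky^{n-k}$ and letting $e_k(s)$ be the elementary symmetric functions,
$$\mathrm{tr}_u(F)=\mathrm{tr}_N(F):=\#\{s\in\mathbb F_q^n:e_k(s)=e_k(F),\ 1\le k<N\},\qquad N=\lceil n/i\rceil. \tag{6.3}$$

### 6.3 Unwinding the ideals $K$

Let $K$ be homogeneous with $\mathrm{in}(K)=D$, and put $K^{(s)}=(K:x^{e_s})$ for $0\le s\le n-1$. By (P2), $\mathrm{in}(K^{(s)})=D_s$; moreover $K^{(n-1)}=R$ and $(K^{(s)}:x^{g_{s+1}})=K^{(s+1)}$. For $-1\leq s$, $j\ge1$, $s+j\le n-1$ put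
$$G_{s,j}=e_{s+j}-e_{s+1}=g_{s+2}+\dots+g_{s+j}\qquad(G_{s,1}=0).$$

The first lemma describes the monic polynomials in $K^{(s+1)}$ of the next degree.

**Lemma 6.2.** Let $-1\le s\le n-2$, and for $s'>s$ let $W_{s'}\in K^{(s')}$ be homogeneous with initial term $y^{n-1-s'}$ ($W_{n-1}=1$). A homogeneous $f=y^{n-1-s}+\sum_{k\ge1}\varphi_kw^ky^{n-1-s-kd}$ lies in $K^{(s+1)}$ iff
$$f=yW_{s+1}+\sum_{k\in\mathcal A_s}b_kw^kW_{s+kd},\qquad\mathcal A_s=\{k\ge1:kd\le n-1-s,\ ki\ge G_{s,kd}\},$$
and then the $b_k$ are unique.

*Proof.* If $k\in\mathcal A_s$, then $e_{s+1}+ki\ge e_{s+kd}$, so $x^{e_{s+1}}w^kW_{s+kd}$ is a multiple of $x^{e_{s+kd}}W_{s+kd}\in K$. Hence $w^kW_{s+kd}\in K^{(s+1)}$; this gives "if". Conversely $f-yW_{s+1}\in K^{(s+1)}$, if nonzero, has initial monomial $w^ky^{n-1-s-kd}\in D_{s+1}$ with $k\ge1$. So for some $s'\ge s+1$ we have $ki\ge e_{s'}-e_{s+1}$ and $n-1-s'\le n-1-s-kd$, i.e. $s'\ge s+kd$. Hence $ki\ge G_{s,kd}$ and $k\in\mathcal A_s$. Subtract a multiple of $w^kW_{s+kd}$, which has this initial monomial, and iterate.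 The $b_k$ are unique since the $w^kW_{s+kd}$ have distinct initial monomials. $\square$

The second lemma parametrizes the step from $K^{(s+1)}$ to $K^{(s)}$.

**Lemma 6.3.** Let $0\le s\le n-2$, let $K^{(s+1)}$ be a homogeneous ideal with initial ideal $D_{s+1}$, put $K^{(s')}=(K^{(s+1)}:x^{e_{s'}-e_{s+1}})$ for $s'>s$, and let $W_{s'}$ ($s'>s$) be as in Lemma 6.2. The homogeneous ideals $K^{(s)}$ with initial ideal $D_s$ and $(K^{(s)}:x^{g_{s+1}})=K^{(s+1)}$ correspond bijectively to the families $(b_k)_{k\in\mathcal I_s}$, where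
$$\mathcal I_s=\{k\ge1:kd\le n-1-s,\ G_{s,kd}\le ki<g_{s+1}+G_{s,kd}\},$$
by $W_s=yW_{s+1}+\sum_{k\in\mathcal I_s}b_kw^kW_{s+kd}$ and $K^{(s)}=(W_s)+x^{g_{s+1}}K^{(s+1)}$.

*Proof.* (In the proof of "if" in Lemma 6.2 only $x^{e_{s'}-e_{s+1}}W_{s'}\in K^{(s+1)}$ is used, so that lemma applies here.)

*Every family gives such an ideal.* $W_s\in K^{(s+1)}$ by Lemma 6.2, and $W_s$ is monic in $y$ of degree $n-1-s$. By Lemma 6.1, $(K^{(s)}:x^{g_{s+1}})=K^{(s+1)}$ and $\dim R/K^{(s)}=(n-1-s)g_{s+1}+\dim R/K^{(s+1)}$, which equals $\dim R/D_s$ by (6.1). As $\mathrm{in}(K^{(s)})\supseteq(y^{n-1-s})+x^{g_{s+1}}D_{s+1}=D_s$, equality holds.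

*Every ideal arises.* Given $K^{(s)}$, its reduced element with initial monomial $y^{n-1-s}$ lies in $K^{(s)}\subset K^{(s+1)}$ and has the form of Lemma 6.2. A term with $ki\ge g_{s+1}+G_{s,kd}$ satisfies $w^kW_{s+kd}=x^{g_{s+1}}\cdot x^{ki-g_{s+1}}W_{s+kd}\in x^{g_{s+1}}K^{(s+1)}\subset K^{(s)}$ and may be dropped. This leaves some $W_s\in K^{(s)}$ of the required form, and $(W_s)+x^{g_{s+1}}K^{(s+1)}\subset K^{(s)}$ is an equality by comparing initial ideals.

*Uniqueness.* A nonzero homogeneous element of $K^{(s)}$ of $y$-degree $<n-1-s$ has an initial monomial in $D_s$ with $x$-exponent $\ge g_{s+1}$. So it is divisible by $x^{g_{s+1}}$ and lies in $x^{g_{s+1}}K^{(s+1)}$. If two families $b\ne b'$ gave the same $K^{(s)}$, then $\sum_{k\in\mathcal I_s}(b_k-b'_k)w^kW_{s+kd}$ would be such an element. Its initial monomial $w^ky^{n-1-s-kd}$ would lie in $x^{g_{s+1}}D_{s+1}$. As in Lemma 6.2, this requires $ki-g_{s+1}\ge G_{s,kd}$, contrary to $k\in\mathcal I_s$. $\square$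

**Step 6.4 (a formula for $H_u$).** We combine the lemmas. Apply Lemma 6.3 for $s=n-2,\dots,0$ starting with $K^{(n-1)}=R$, and then Lemma 6.2 with $s=-1$, $f=F$, $K^{(0)}=K$. With $\mathcal I_{-1}:=\mathcal A_{-1}$ the result is: $H_u(F)$ is the number of families $(b_{s,k})_{-1\le s\le n-2,\ k\in\mathcal I_s}$ such that
$$W_{n-1}=1,\qquad W_s=yW_{s+1}+\sum_{k\in\mathcal I_s}b_{s,k}w^kW_{s+kd}\quad(s=n-2,\dots,-1) \tag{6.4}$$
ends with $W_{-1}=F$.

*Example.* Let $n=3$, $i=d=1$, so $g_1=81$, $g_2=9$. Then $\mathcal I_s=\{1\}$ for $s=1,0,-1$: the index $k=2$ would need $2\ge g_2=9$ for $s=0$ or $2\ge g_1=81$ for $s=-1$, and $k=3$ is excluded similarly. So $W_1=y+b_1x$, $W_0=(y+b_0x)W_1$, $F=(y+b_{-1}x)W_0$, and $K=(W_0,\ x^{81}W_1,\ x^{90})$. Thus $K$ records an ordered factorization of $F$. On the other side, $T_2=y-s_2x$, $T_1=(y-s_1x)T_2$ and $F\equiv(y-s_0x)T_1\bmod x^3$. This is a factorization that forgets the coefficient of $x^3$.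

### 6.4 Which of these directions survive

Let $\sigma$ be the smallest $s\in\{-1,\dots,n-3\}$ with $g_{s+2}\le ni$; if there is none, $\sigma=n-2$.

**Step 6.5 (the index sets).** We determine most $\mathcal I_s$. Any $k\in\mathcal I_s$ satisfies $k\le n$.

* For $s<\sigma$ we have $g_{s+2}>ni$. An element $k$ with $kd\ge2$ would need $ki\ge G_{s,kd}\ge g_{s+2}>ni$, impossible. If $d=1$, then $1\in\mathcal I_s$: for $s\ge0$ because $i<ni<g_{s+2}<g_{s+1}$, and for $s=-1$ there is no upper bound.
* For $\sigma+2\le s\le n-2$ we have $\mathcal I_s=\emptyset$. Indeed $g_{s+1}\le g_{\sigma+3}=g_{\sigma+2}/n^2\le i/n$, so $g_{s+1}+G_{s,kd}\le\frac98\cdot\frac i3<i\le ki$ (geometric series with ratio $n^{-2}\le\frac19$). So $W_s=y^{n-1-s}$ for all $s\ge\sigma+2$, including $s=n-1$.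
* If $\sigma\ge0$, then $g_{\sigma+1}>ni$, by minimality of $\sigma$.

**Step 6.6 ($d\ge2$ is harmless).** If $\sigma=n-2$, all $\mathcal I_s$ are empty ($\mathcal I_{n-2}$ would need $kd\le1$). So $W_{-1}=y^n$, only $F=y^n$ has $H_u(F)\neq0$, and $H_u(y^n)=\mathrm{tr}_u(y^n)=1$. If $\sigma\le n-3$, then $W_{-1}=y^{\sigma+1}W_\sigma$. Since $kd\ge2$, the $W$'s in the sums for $s=\sigma+1,\sigma$ are monomials:
$$W_{\sigma+1}=y^{n-2-\sigma}+\sum_{k\in\mathcal I_{\sigma+1}}b_{\sigma+1,k}w^ky^{n-2-\sigma-kd},\qquad W_\sigma=yW_{\sigma+1}+\sum_{k\in\mathcal I_\sigma}b_{\sigma,k}w^ky^{n-1-\sigma-kd}.$$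
So $W_{-1}=F$ means $\alpha_k=[k\in\mathcal I_{\sigma+1}]b_{\sigma+1,k}+[k\in\mathcal I_\sigma]b_{\sigma,k}$ for all $k\ge1$ with $kd\le n$, with $\alpha_k=0$ for $k\notin E$. (The bracket is $1$ if the condition holds and $0$ otherwise.) Hence $H_u(F)=q^{|\mathcal I_\sigma\cap\mathcal I_{\sigma+1}|}$ if $\alpha_k=0$ for all $k\notin\mathcal I_\sigma\cup\mathcal I_{\sigma+1}$, and $0$ otherwise. With Step 6.3, the sum (6.2) runs over $F$ with certain $\alpha_k$ zero and the rest free, with constant summand. So $|V^u|$ is a power of $q$ with exponent independent of $q$.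

From here on $d=1$. For $s<\sigma$ we have $\mathcal I_s=\{1\}$ and $W_s=(y+b_{s,1}w)W_{s+1}$, so
$$W_{-1}=\prod_{s=-1}^{\sigma-1}(y+b_{s,1}w)\cdot W_\sigma. \tag{6.5}$$
Identify $F$ with a monic polynomial in $y$ by setting $w=1$, and let
$$\mathrm{fl}_j(F)=\#\{(s_1,\dots,s_j)\in\mathbb F_q^j:\ \textstyle\prod_l(y-s_l)\mid F\},\qquad\mathrm{fl}=\mathrm{fl}_n.$$

**Step 6.7 ($d=1$, $i<n$).** Here $H_u$ counts full factorizations. As $g_{n-1}=n^2$ is the smallest $g_s$, we have $\sigma=n-2$ iff $ni<n^2$ iff $i<n$. Then $i<ni<g_{n-1}$ gives $\mathcal I_{n-2}=\{1\}$ and $W_{n-2}=y+bw$ with $b$ free, so $H_u=\mathrm{fl}$. Also $E=\{1,\dots,n\}$, since $ni<n^2\le\mu$.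

**Step 6.8 ($d=1$, $i\ge n$ is harmless).** Now $\sigma\le n-3$; we compute $H_u$. Put $l=n-2-\sigma\ge1$ and $\theta_k=g_{\sigma+2}+\dots+g_{\sigma+k}$ for $2\le k\le l+1$. As in Step 6.5, $g_{\sigma+3}+g_{\sigma+4}+\dots\le\frac98\cdot\frac in<i$.

First, $W_{\sigma+1}=y^l+\sum_{k\in\mathcal B}\omega_kw^ky^{l-k}$ with $\omega_k$ free and
$$\mathcal B=\mathcal I_{\sigma+1}=\{1\le k\le l:\ ki<\theta_{k+1}\}.$$
For the $W_{\sigma+1+k}$, $k\ge1$, are monomials; the lower bound $G_{\sigma+1,k}=g_{\sigma+3}+\dots+g_{\sigma+1+k}<i$ is automatic; the upper bound is $g_{\sigma+2}+G_{\sigma+1,k}=\theta_{k+1}$.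

Next, $P:=W_\sigma=(y+b_1w)W_{\sigma+1}+\sum_{k\in\mathcal C}b_kw^ky^{l+1-k}$ with
$$\mathcal C=\{2\le k\le l+1:\ ki\ge\theta_k\}.$$
For $G_{\sigma,1}=0$ and $G_{\sigma,k}=\theta_k$ for $k\ge2$; the $W_{\sigma+k}$, $k\ge2$, are monomials; the upper bound is absent if $\sigma=-1$, and automatic if $\sigma\ge0$ as $g_{\sigma+1}>ni\ge ki$.

The set $\mathcal C$ is upward closed in $\{2,\dots,l+1\}$: if $k\in\mathcal C$, $k\le l$, then $(k+1)i\ge\theta_k+i\ge\theta_k+g_{\sigma+k+1}=\theta_{k+1}$. And if $2\le k\le l$, $k\notin\mathcal C$, then $ki<\theta_k\le\theta_{k+1}$, so $k\in\mathcal B$.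

*(a) $\mathcal C=\emptyset$.* Then $2i<\theta_2$, so $1\in\mathcal B$, and $\mathcal B=\{1,\dots,l\}$. So $W_{\sigma+1}$ is an arbitrary monic polynomial of degree $l$. By (6.5) there are $\sigma+2$ linear factors in front of it, so $H_u=\mathrm{fl}_{\sigma+2}$. Here $E=\{1,\dots,n\}$: if $\sigma\ge0$, then $ni<g_{\sigma+1}\le\mu$; if $\sigma=-1$, then $n=l+1\notin\mathcal C$ gives $ni<\theta_n=\mu$.

*(b) $\mathcal C=\{\alpha,\dots,l+1\}\neq\emptyset$.* Write $P=y^{l+1}+\sum\pi_kw^ky^{l+1-k}$. Comparing coefficients,
$$\pi_k=\omega_k+b_1\omega_{k-1}+[k\in\mathcal C]\,b_k\qquad(1\le k\le l+1),$$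
where $\omega_0=1$ and $\omega_k=0$ for $k\ge1$, $k\notin\mathcal B$. If $1\in\mathcal B$, all $k$ with $1\le k<\alpha$ lie in $\mathcal B$. Choose $b_1$ and the $\omega_k$ with $k\in\mathcal B$, $k\ge\alpha$ freely. Then the $\omega_k$ with $k<\alpha$ are determined successively by the equations with $k<\alpha$, and the $b_k$ ($k\in\mathcal C$) by those with $k\ge\alpha$. If $1\notin\mathcal B$, then $i\ge\theta_2$, so $2\in\mathcal C$ and $\alpha=2$. The equation for $k=1$ gives $b_1=\pi_1$, the $\omega_k$ ($k\in\mathcal B$) are free, and the $b_k$ ($k\ge2$) are determined. So every $P$ has the same number of solutions, a power of $q$ with exponent independent of $q$, and $H_u=q^{\mathrm{const}}\,\mathrm{fl}_{\sigma+1}$. If $\sigma\ge0$, then $E=\{1,\dots,n\}$ because $ni<g_{\sigma+1}\le\mu$. If $\sigma=-1$, then $H_u=q^{\mathrm{const}}$ for all $F$, whatever $E$ is.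

In all cases $\mathrm{tr}_u=1$, and by (6.2) $|V^u|$ is a power of $q$ (with constant exponent), or such a power times $\sum_F\mathrm{fl}_j(F)^b$ over all monic $F$ of degree $n$, for some $j$. The latter sum is an integer polynomial in $q$. Indeed, it counts $b$ tuples in $\mathbb F_q^j$ together with an $F$ divisible by the least common multiple of the $b$ products. Sort by the equality pattern of the $bj$ entries. A pattern with $\rho$ classes has $q(q-1)\cdots(q-\rho+1)$ realizations; the degree $\Delta_0$ of the least common multiple depends only on the pattern; and there are $q^{n-\Delta_0}$ choices of $F$ (none if $\Delta_0>n$). So these directions are harmless.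

**Step 6.9 (the surviving terms).** We collect. For $d=1$, $i<n$, put
$$X_{i,b}(q)=\sum_F\mathrm{fl}(F)^b\,\mathrm{tr}_{\lceil n/i\rceil}(F), \tag{6.6}$$
summed over monic $F\in\mathbb F_q[y]$ of degree $n$; then $|V^u|=q^cX_{i,b}(q)$ with $c$ independent of $q$. If $n/2\le i<n$, then $\lceil n/i\rceil=2$ and $\mathrm{tr}_2=q^{n-1}$, so these $u$ are harmless by the pattern count just made. By (4.1), $q^cX_{i,b}\equiv1\pmod{q-1}$, so $X_{i,b}\equiv1\pmod{q-1}$, and $q^cX_{i,b}\equiv X_{i,b}+c(q-1)\pmod{(q-1)^2}$. With (4.1) and (4.2) we obtain the following.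

**Proposition 6.4.** For $\lambda=\lambda(n,b)$ there are integers $A_0,A_1$ such that for all prime powers $q$
$$|V_\lambda(\mathbb F_q)|\equiv A_0+A_1(q-1)+\sum_{1\le i<n/2}X_{i,b}(q)\pmod{(q-1)^2}. \tag{6.7}$$

(Directions outside the finite list in (4.1) have $|V^u|=1$, so it does no harm to include all $u=(0,i,-1)$ with $i<n/2$.)

## 7. Cubics: proof of Theorem A

Let $n=3$. Only $i=1$ occurs, with $N=3$. Let $3\nmid q$, and put $\varepsilon=1$ if $q\equiv1$ and $\varepsilon=-1$ if $q\equiv2\pmod3$. For a split cubic $F$ with $1,2,3$ distinct roots, $\mathrm{fl}(F)=1,3,6$; for nonsplit $F$, $\mathrm{fl}(F)=0$. Let $S_j=\sum\mathrm{tr}_3(F)$ over split $F$ with $j$ distinct roots, so that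
$$X_{1,b}=S_1+3^bS_2+6^bS_3.$$
The condition in $\mathrm{tr}_N$ says $\deg(\prod(y-s_j)-F)\le n-N$. So $\mathrm{tr}_N$ is invariant under affine substitutions in $y$ (after rescaling to monic polynomials).

**Step 7.1 ($S_1$).** This is the place where $q\bmod3$ enters. For $F=y^3$ we have $s_3=-s_1-s_2$, and $e_2(s)=-(s_1^2+s_1s_2+s_2^2)$, so $\mathrm{tr}_3=\#\{s_1^2+s_1s_2+s_2^2=0\}=q+\varepsilon(q-1)$. The $q$ cubics with one root are translates of $y^3$, so $S_1=q(q+\varepsilon(q-1))$.

**Step 7.2 ($S_2$).** For $F=y^2(y-1)$, $e_1=1$ and $e_2=0$, and with $s_3=1-s_1-s_2$ we get $\mathrm{tr}_3=\#\{s_1^2+s_1s_2+s_2^2-s_1-s_2=0\}$. The projective conic $s_1^2+s_1s_2+s_2^2-s_1t-s_2t=0$ is smooth. Vanishing of the partial derivatives gives $s_2=-s_1$, $t=s_1$, $t=-s_1$, so $2s_1=0$. In characteristic $\ne2$ this is impossible, and in characteristic $2$ the only candidate $(1:1:1)$ does not lie on the conic. So the conic has $q+1$ points, $1+\varepsilon$ of them at infinity, and $\mathrm{tr}_3=q-\varepsilon$. There are $q(q-1)$ such $F$,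 all affinely equivalent, so $S_2=q(q-1)(q-\varepsilon)$.

**Step 7.3 ($X_{1,1}$).** We get $S_3$ from a global count. We have $X_{1,1}=S_1+3S_2+6S_3=\#\{(s,s')\in(\mathbb F_q^3)^2:e_1(s)=e_1(s'),\ e_2(s)=e_2(s')\}$. Translate to $e_1=0$ (possible as $3\nmid q$). The form $s_1^2+s_1s_2+s_2^2$ is equivalent to $XY$ or to the norm form of $\mathbb F_{q^2}$, so it takes each nonzero value $q-\varepsilon$ times. Hence
$$X_{1,1}=q\big[(q-1)(q-\varepsilon)^2+(q+\varepsilon(q-1))^2\big]=q(q^3+q^2-q).$$

So with $b=1$ the sign $\varepsilon$ cancels. For $\lambda(3,1)$ the congruence (6.7) reads $A_0+1+(A_1+5)(q-1)$ for all $q$ prime to $3$, and no contradiction can come from it. One exact factorization is not enough. But the weights $\mathrm{fl}(F)^b$ change with $b$, while the $\mathrm{tr}_3(F)$ do not, so a second copy of the row breaks the cancellation.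

**Step 7.4 (the contradiction for $b=2$).** We have
$$X_{1,2}=S_1+9S_2+36S_3=6X_{1,1}-5S_1-9S_2=6q^4-3q^3-2q^2+4\varepsilon q(q-1)\equiv1+(11+4\varepsilon)(q-1)\pmod{(q-1)^2}.$$
Suppose $[V_{\lambda^*}]=P(L)$ in $K_0(\mathrm{Var}_{\mathbb F_p})$ with $p\equiv2\pmod3$. Then $P(q)=|V_{\lambda^*}(\mathbb F_q)|$ for all $q=p^\nu$, and by (6.7)
$$P(1)+P'(1)(q-1)\equiv A_0+1+(A_1+11+4\varepsilon)(q-1)\pmod{(q-1)^2}.$$
Reducing modulo $q-1$ and letting $\nu\to\infty$ gives $P(1)=A_0+1$. Hence $P'(1)\equiv A_1+11+4\varepsilon\pmod{q-1}$. Large even $\nu$ have $\varepsilon=1$ and give $P'(1)=A_1+15$; large odd $\nu$ have $\varepsilon=-1$ and give $P'(1)=A_1+7$. This is a contradiction. $\blacksquare$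

For instance, the conjecture fails for $k=\mathbb F_2$ and $\lambda=\lambda^*$.

## 8. A model over $\mathbb Z$ and reduction to finite fields

For an arbitrary field $k$ we cannot count points directly. Also, the $\varepsilon$ of Section 7 becomes constant once the field contains the cube roots of unity, so cubics will not do. This section moves the problem from $k$ to a finite field, over which we have no control except for its characteristic. The next section finds a count that is nonpolynomial over every finite field.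

**Lemma 8.1.** Let $X\to Y$ be a morphism of $k$-varieties that is bijective on $\kappa$-points for all fields $\kappa\supseteq k$. Then $[X]=[Y]$ in $K_0(\mathrm{Var}_k)$.

*Proof.* Let $\eta$ be the generic point of a component of $Y$, with residue field $\kappa(\eta)$. Lifting the $\kappa(\eta)$-point $\eta$ gives $\xi\in X_\eta$ with $\kappa(\xi)=\kappa(\eta)$. A second point $\xi'\in X_\eta$ would give two different $\kappa(\xi')$-points of $X$ over the same point of $Y$. So $X_\eta$ is one point. It is reduced, because $\mathcal O_{Y,\eta}=\kappa(\eta)$ and so $X_\eta$ is a localization of the reduced scheme $X$. Hence $X_\eta\cong\eta$, and $X\to Y$ is an isomorphism over a nonempty open subset of $Y$. On the complement, with the reduced structures, the hypothesis still holds, and noetherian induction on $Y$ finishes. $\square$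

**Step 8.1 (the model).** We write the ideals of type $\lambda$ as points of a scheme over $\mathbb Z$, for any $2$-dimensional partition $\lambda$. A border monomial is $m=\xi v\in M$ with $\xi$ a variable and $v\in B$. For each border monomial $m$ and each $v'\in B$ with $v'>m$ take a coordinate $c_{m,v'}$. Define endomorphisms $X_\xi$ ($\xi\in\{z,x,y\}$) of the free module on $B$ by $X_\xi v=\xi v$ if $\xi v\in B$, and $X_\xi v=-\sum_{v'}c_{\xi v,v'}v'$ otherwise. Let $\mathcal V_\lambda$ be the closed subscheme of affine space over $\mathbb Z$ where the $X_\xi$ commute. The $X_\xi$ strictly raise the order on $B$, so any product of $|B|$ of them is $0$.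

**Step 8.2 (its points).** We check that for every field $\kappa$ the set $\mathcal V_\lambda(\kappa)$ is in bijection with the ideals of type $\lambda$ over $\kappa$. If the $X_\xi$ commute, the map $\kappa[z,x,y]\to\kappa^B$, $f\mapsto f(X)\cdot1$, is surjective: for $v\in B$ all divisors of $v$ are in $B$, so $v\mapsto v$. Its kernel $I$ has colength $|B|$, is supported at $0$, and contains $m+\sum c_{m,v'}v'$ for every border monomial $m$. The minimal generators of $M$ are border monomials, so $\mathrm{in}(I)\supseteq M$, with equality by colength. Conversely, for an ideal of type $\lambda$ the multiplication operators in the basis $B$ have this form, by (3.1), and commute. The two constructions are mutually inverse: the kernel for the multiplication operators is the ideal itself, and the elements $m+\sum c_{m,v'}v'$ are the reduced elements by uniqueness.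

**Step 8.3 (comparison of classes).** We show that the model has the right class. Over $W=(\mathcal V_{\lambda,k})_{red}$ the same formula gives a surjection $\mathcal O_W[z,x,y]\to\mathcal O_W^B$. This is a flat family of subschemes of length $|B|$ supported at the origin, hence a morphism from $W$ to the Hilbert scheme. As $W$ is reduced and the fibers have type $\lambda$, it factors through a morphism $W\to V_\lambda$, bijective on $\kappa$-points for all fields $\kappa\supseteq k$. By Lemma 8.1,
$$[V_\lambda]=[(\mathcal V_{\lambda,k})_{red}]\quad\text{in }K_0(\mathrm{Var}_k). \tag{8.1}$$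

**Step 8.4 (spreading out).** This step passes to a finite field. Suppose $[V_\lambda]=P_\lambda(L)$ in $K_0(\mathrm{Var}_k)$ for finitely many given $\lambda$, so $[(\mathcal V_{\lambda,k})_{red}]=P_\lambda(L)$. In the free abelian group on isomorphism classes, the difference of the two sides, with $P_\lambda(L)=\sum p_j[\mathbb A^j]$, is a finite integral combination of relations $[X]-[Y]-[X\setminus Y]$. The finitely many varieties, closed immersions and isomorphisms involved, and the surjective closed immersions $(\mathcal V_{\lambda,k})_{red}\to\mathcal V_{\lambda,k}$, are defined over some finitely generated subring $A\subset k$, with the same properties (EGA IV, §8). For a homomorphism $A\to\mathbb F$ to a finite field, counting $\mathbb F$-points respects each of these relations, and the surjective closed immersions are bijective on $\mathbb F$-points. So $|V_\lambda(\mathbb F)|=|\mathcal V_\lambda(\mathbb F)|=P_\lambda(|\mathbb F|)$. The ring $A$ has a finite residue field $\mathbb F_{q_0}$. Its characteristic is $p=\operatorname{char}k$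 if $\operatorname{char}k>0$, and if $\operatorname{char}k=0$ we may take $p>5$ by adjoining $1/30$ to $A$. Using $A\to\mathbb F_{q_0}\subset\mathbb F_{q_0^\nu}$ we get
$$|V_\lambda(\mathbb F_q)|=P_\lambda(q)\qquad\text{for all }q=q_0^\nu,\ \nu\ge1, \tag{8.2}$$
and $q_0$ may be replaced by any power.

## 9. Splitting fields of genus at least two: proof of Theorem B

Two things are to be done. By varying $b$ we isolate the contribution of the polynomials $F$ with one chosen multiplicity type. For a good choice of type, that contribution is the point count of a curve of genus $\ge2$, which is not constant modulo $q-1$.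

Let $p$ be the characteristic of $\mathbb F_{q_0}$ and let $(n,\Phi)$ be
$$p\ne2,5:\ \big(5,\ y^4(y-1)\big);\qquad p=2:\ \big(5,\ y^2(y-1)^3\big);\qquad p=5:\ \big(6,\ y^4(y-1)^2\big).$$
So $n=6$ exactly when $\operatorname{char}k=5$.

**Step 9.1 (isolating a multiplicity type).** For split $F$ with root multiplicities $(m_1,m_2,\dots)$ we have $\mathrm{fl}(F)=n!/\prod m_i!$; for nonsplit $F$, $\mathrm{fl}(F)=0$. For the $7$ partitions of $5$ the values are $1,5,10,20,30,60,120$; for the $11$ partitions of $6$ they are $1,6,15,20,30,60,90,120,180,360,720$. Within each list different partitions give different values. Let $\mathcal D$ be the list for $n$, let $\nu^*=\mathrm{fl}(\Phi)$ (that is, $5$, $10$, $15$ respectively), and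
$$\mathcal L(Z)=Z\prod_{v\in\mathcal D\setminus\{\nu^*\}}(Z-v)=\sum_{b=1}^{|\mathcal D|}l_bZ^b\in\mathbb Z[Z],\qquad\Delta=\mathcal L(\nu^*)\ne0.$$
Then $\mathcal L(\mathrm{fl}(F))=\Delta$ if $F$ is split of the multiplicity type of $\Phi$, and $0$ otherwise.

Assume, for contradiction, that $[V_{\lambda(n,b)}]=P_b(L)$ for all $1\le b\le|\mathcal D|$. Here $i<n/2$ means $i=1,2$, and $\lceil n/i\rceil=n,3$. From (8.2), (6.7) and $P_b(q)\equiv P_b(1)+P_b'(1)(q-1)$ we get $X_{1,b}+X_{2,b}\equiv a_b+a_b'(q-1)\pmod{(q-1)^2}$ with integers $a_b,a_b'$ independent of $\nu$. Multiply by $l_b$ and sum, using $\sum_bl_bX_{i,b}=\sum_F\mathcal L(\mathrm{fl}(F))\,\mathrm{tr}_{\lceil n/i\rceil}(F)$: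
$$\Delta\sum_F\big(\mathrm{tr}_n(F)+\mathrm{tr}_3(F)\big)\equiv a+a'(q-1)\pmod{(q-1)^2},$$
where $F$ runs over the split polynomials of the type of $\Phi$. As $\Phi$ has two distinct roots with different multiplicities, there are $q(q-1)$ such $F$, all affinely equivalent to $\Phi$ over $\mathbb F_q$. So the left side is $\Delta q(q-1)(\mathrm{tr}_n(\Phi)+\mathrm{tr}_3(\Phi))$. Reducing modulo $q-1$ for $\nu\to\infty$ gives $a=0$. Dividing by $q-1$,
$$\Delta\big(\mathrm{tr}_n(\Phi)+\mathrm{tr}_3(\Phi)\big)\equiv a'\pmod{q-1}\qquad\text{for all }q=q_0^\nu. \tag{9.1}$$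

**Step 9.2 (removing $\mathrm{tr}_3$).** We show that $\mathrm{tr}_3(\Phi)$ is constant modulo $q-1$. Eliminating one $s_j$ by the equation for $e_1$, $\mathrm{tr}_3(\Phi)$ is the number of zeros of a polynomial $f$ of degree $\le2$ in $n-1$ variables over $\mathbb F_p$. We claim: for every $f$ of degree $\le2$ in $m$ variables over a finite field, after replacing $q_0$ by a power, the number of zeros over $\mathbb F_q$ is an integer polynomial in $q=q_0^\nu$. Induct on $m$. If $\deg f\le1$, the number is $q^{m-1}$, $0$ or $q^m$.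

Let $\deg f=2$. We first normalize the quadratic part over a finite extension. If its polar form is zero, then $p=2$ (the polar form takes the value twice the form on the diagonal) and the form is the square of a linear form. If the polar form is nonzero, then in odd characteristic the form has rank one, so it is $x_1^2$ up to a scalar and a linear change, or there is a plane on which the polar form is nondegenerate. In characteristic $2$ the polar form is alternating, and two vectors pairing nontrivially span such a plane. On such a plane the form is a product of two nonproportional linear forms over a finite extension, and the polar-orthogonal complement splits off. So, after scaling and a linear change, the quadratic part is $x_1^2$ or $x_1x_2+Q'(x_3,\dots)$.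

In the second case a translation gives $f=x_1x_2+f'(x_3,\dots)$ with $\deg f'\le2$. For fixed $x_3,\dots$ there are $2q-1$ pairs $(x_1,x_2)$ if $f'=0$ and $q-1$ otherwise, so $\#\{f=0\}=(q-1)q^{m-2}+q\,\#\{f'=0\}$; use induction. In the first case $f=x_1^2+\ell$ with $\deg\ell\le1$. If $\ell$ involves some $x_j$ with $j\ge2$, the count is $q^{m-1}$. Otherwise it is the number of distinct roots times $q^{m-1}$, after splitting. This proves the claim. An integer polynomial in $q$ is constant modulo $q-1$. So with $Y(q):=\mathrm{tr}_n(\Phi)$ and a suitable integer $a''$,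
$$\Delta\,Y(q)\equiv a''\pmod{q-1}\qquad(q=q_0^\nu,\ \nu\ge1). \tag{9.2}$$

**Step 9.3 (a curve).** We recognize $Y(q)$ as a point count. We have $Y(q)=|\Gamma(\mathbb F_q)|$ for
$$\Gamma=\{s\in\mathbb A^n:e_k(s)=e_k(\Phi),\ 1\le k<n\}=\Big\{s:\prod_j(y-s_j)=\Phi(y)+T\text{ for some scalar }T\Big\}.$$
It is cut out by $n-1$ equations in $\mathbb A^n$, and it is finite over the line $\mathbb A^1_T$, since each $s_j$ is a root of the monic polynomial $\Phi+T$. So it is purely one-dimensional, and every component over $\overline{\mathbb F}_p$ dominates $\mathbb A^1_T$. The function field of *each* component is generated over $\overline{\mathbb F}_p(T)$ by all roots of $\Phi+T$, so it is a splitting field $\mathbb L$ of $\Phi+T$ over $\overline{\mathbb F}_p(T)$. The polynomial $\Phi+T$ is irreducible, being linear in $T$ with leading coefficient $1$, and separable, as $\Phi'\neq0$. Let $\mathcal G=\mathrm{Gal}(\mathbb L/\overline{\mathbb F}_p(T))$.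

**Step 9.4 (the genus of $\mathbb L$ is at least $2$).** By Riemann–Hurwitz,
$$2\mathfrak g-2=|\mathcal G|\Big(-2+\sum_P\frac{d_P}{e_P}\Big), \tag{9.3}$$
over the points $P$ of $\mathbb P^1_T$, with $e_P$ the ramification index and $d_P$ the different exponent; $d_P=e_P-1$ in the tame case. The local splitting field at a finite $P$ is generated by the roots near the roots of $\Phi+T(P)$, and simple roots contribute nothing by Hensel's lemma. Near a root $\rho_0$ of multiplicity $m$ prime to $p$ the equation is $(y-\rho_0)^m\cdot$unit $=T-T(P)$. The unit has an $m$-th root, so these roots generate the extension by $(T-T(P))^{1/m}$. Near $\infty$, with $v=1/y$, the equation is $v^n\cdot$unit $=1/T$ up to a constant, so if $p\nmid n$ we get $e=n$, tame.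

* $p\ne2,5$: $\Phi'=y^3(5y-4)$. Over $T=0$: $e=4$, tame. Over $T=-\Phi(4/5)\ne0$ there is one double root, as $\Phi''(4/5)=4\cdot\frac{16}{25}\ne0$, and the other roots are simple: $e=2$, tame. Over $\infty$: $e=5$, tame. Elsewhere unramified. The bracket in (9.3) is $-2+\frac34+\frac12+\frac45=\frac1{20}>0$.
* $p=5$: $\Phi'=y^3(y-1)(6y-4)=y^3(y-1)(y+1)$. Over $T=0$ the roots near $0$ generate the extension by $T^{1/4}$ and those near $1$ a subextension of it: $e=4$. Over $T=-\Phi(-1)=-4\ne0$ there is one double root, as $\Phi''(-1)=2\ne0$: $e=2$. Over $\infty$: $e=6$. All tame; elsewhere unramified. The bracket is $-2+\frac34+\frac12+\frac56=\frac1{12}>0$.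
* $p=2$: $\Phi'=y^2(y+1)^2$, so finite ramification occurs only over $T=0$. The roots near $1$ generate the tame extension by $T^{1/3}$. The roots near $0$ generate $\overline{\mathbb F}_2((y))/\overline{\mathbb F}_2((T))$ with $T=y^2(1+y)^3$, of degree $2$. By Weierstrass preparation $\Phi(Z)+T=g(Z)h(Z)$ with $g$ quadratic, $g(y)=0$ and $h(y)$ a unit, so $\Phi'(y)=g'(y)h(y)$. Hence $g'(y)\neq0$, the extension is separable quadratic, so Galois, and its different exponent is $\mathrm{ord}_yg'(y)=\mathrm{ord}_y\Phi'(y)=2$. The compositum with the cubic extension has $e=6$ and, by transitivity of the different, $d=3\cdot2+2=8$. Over $\infty$: $e=5$, tame. The bracket is $-2+\frac86+\frac45=\frac2{15}>0$.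

In all cases $2\mathfrak g-2>0$, so $\mathfrak g\ge2$.

**Step 9.5 (the contradiction).** We compare (9.2) with Weil's theorem. Replace $q_0$ by a power so that the following are all defined over $\mathbb F_{q_0}$: the components of $\Gamma_{red}$, the finitely many points where $\Gamma_{red}$ differs from its normalization, their preimages, and the points at infinity of the smooth projective models. By Weil's theorem for curves, summed over the $\tau\ge1$ components,
$$Y(q_0^\nu)=\tau q+c-\Sigma_\nu,\qquad\Sigma_\nu=\sum_{l=1}^{2\mathfrak g\tau}\alpha_l^\nu\in\mathbb Z,\quad|\alpha_l|=q_0^{1/2},$$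
with $c\in\mathbb Z$ independent of $\nu$. By (9.2), $\Delta(\tau+c)-\Delta\Sigma_\nu-a''$ is divisible by $q-1$ for all $\nu$. Its absolute value is $O(q^{1/2})$, so it is $0$ for all large $\nu$. As $\Delta\ne0$, $\Sigma_\nu$ is constant for $\nu\ge\nu_0$. But $\alpha_l\ne0,1$, and for distinct nonzero $\alpha$ the sequences $(\alpha^\nu)_{\nu\ge\nu_0}$ are linearly independent (Vandermonde). Since $2\mathfrak g\tau>0$ and every $\alpha_l$ occurs with positive multiplicity, $\sum_l\alpha_l^\nu=\mathrm{const}\cdot1^\nu$ is impossible.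

Hence for some $1\le b\le|\mathcal D|\le11$ the class $[V_{\lambda(n,b)}]$ is not a polynomial in $L$ over $k$. $\blacksquare$
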